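# Rank one perturbations of compact normal operators: do invariant subspaces with the same spectral part form a chain?

## 1. A chain between two spectral spans: the guess and small cases

Throughout, $H$ is a separable Hilbert space with inner product $(\cdot,\cdot)$, all subspaces are closed, and $(a\otimes b)x=(x,b)\,a$ for $a,b\in H$. A *generalized eigenvector* of a bounded operator $\mathcal L$ is an element of $\operatorname{Ker}(\mathcal L-\lambda I)^n$ for some $\lambda\in\mathbb C$, $n\in\mathbb N$. The operator $\mathcal L$ is *complete* if its generalized eigenvectors span a dense subset of $H$.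

**Standing setting.** $\mathcal A$ is a compact normal operator on $H$ with simple point spectrum $\{s_n\}$ and trivial kernel, $\{e_n\}$ is its orthonormal eigenbasis, $\mathcal Ae_n=s_ne_n$, and
$$\mathcal L=\mathcal A+a\otimes b,\qquad b_n:=(b,e_n)\ne0\ \text{ for every } n .$$
Both $\mathcal L$ and $\mathcal L^*$ are assumed complete.

**Definition (common spectral part).** For an $\mathcal L$-invariant subspace $\mathcal M$ let $E(\mathcal M)$ be the set of generalized eigenvectors of $\mathcal L$ lying in $\mathcal M$. The $\mathcal L$-invariant subspaces $\mathcal M'$ with $E(\mathcal M')=E(\mathcal M)$ have the same (fixed) common spectral part $\overline{\operatorname{span}}\,E(\mathcal M)$ as $\mathcal M$.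

If $\{x_n\}_{n\in N}$, $\{y_n\}_{n\in N}$ are biorthogonal systems of generalized eigenvectors of $\mathcal L$ and $\mathcal L^*$, and $N_1=\{n:x_n\in\mathcal M\}$, $N_2=N\setminus N_1$, these are the invariant subspaces with
$$\overline{\operatorname{span}}\{x_n:n\in N_1\}\subset\mathcal M'\subset\{y_n:n\in N_2\}^\perp .$$
Call the quotient of the right side by the left side the gap. A family of subspaces is *totally ordered* (a chain) if of any two members one contains the other; two subspaces are *comparable* if one contains the other.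

Inside the gap no spectrum other than $0$ is left. If the operator acting there were a single nilpotent Jordan block, its invariant subspaces would form a chain, and a rank one perturbation leaves little room for anything more than "one block". So the first guess is: yes, a chain. This is the conjecture we examine; it comes from Anton Baranov, "Spectral theory of rank one perturbations of normal compact operators", arXiv:1804.02349 (2018).

**Conjecture.** Let $\mathcal L$ be a rank one perturbation of a compact normal operator (in the above setting). Then the set of all invariant subspaces with fixed common spectral part is totally ordered by inclusion.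

**Test A: $\dim H<\infty$.** By the Jordan form of $\mathcal L|_{\mathcal M}$, every invariant $\mathcal M$ is the span of $E(\mathcal M)$. The family has one member.

**Test B: a gap of dimension one.** The only subspaces in between are the two ends, so the family has at most two members, and they are comparable.

A two-dimensional gap is the first serious test. The operator induced on it is nilpotent. If it is a Jordan block of size two, we get a chain; if it is $0$, every line in the gap is invariant, and we do not. So the rank one structure must be used to exclude $0$. We do this in Section 2 for self-adjoint $\mathcal A$.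

**Test C: the Volterra operator.** On $L^2(0,1)$ let $(Vf)(x)=\int_0^xf$. Put $(\mathcal Af)(x)=\frac12\big(\int_0^xf-\int_x^1f\big)$. Then $Vf=\mathcal Af+\frac12\int_0^1f$, so $V=\mathcal A+\frac12\,1\otimes1$. Here $\mathcal A=\frac12(V-V^*)$ is compact and skew-adjoint. If $\mathcal Af=\lambda f$, differentiation gives $f=\lambda f'$; so $\lambda=0$ forces $f=0$, while for $\lambda\ne0$ we get $f=ce^{x/\lambda}$, and $(\mathcal Af)(0)=-(\mathcal Af)(1)$ forces $e^{1/\lambda}=-1$. The eigenvalues are $1/(i\pi(2k+1))$, $k\in\mathbb Z$, all simple, and $\int_0^1e^{-i\pi(2k+1)x}dx=\frac{2}{i\pi(2k+1)}\neq0$. So every condition of the setting holds except completeness: $V$ has no nonzero generalized eigenvectors at all. Hence $E(\mathcal M)=\{0\}$ for every invariant $\mathcal M$, the family consists of all invariant subspaces, and the classical description of these, $\{f: f=0\text{ on }[0,c]\}$, $0\le c\le1$, is a chain. The guess survives, even with an infinite dimensional gap.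

## 2. The resolvent and a product identity for two incomparable subspaces

In this section $\mathcal A$ is compact normal with trivial kernel, $\mathcal Ae_n=s_ne_n$ for an orthonormal eigenbasis, so that $s_n\neq0$ and $s_n\to0$ (if $\dim H=\infty$), and $\mathcal L=\mathcal A+a\otimes b$. Simplicity, completeness and $b_n\ne0$ are not used.

**Step 1. The resolvent of $\mathcal L$.** The purpose is to see that, up to a term coming from $\mathcal A$, the matrix entries of the resolvent are products. Put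
$$f_x(z)=((I-z\mathcal A)^{-1}x,b),\qquad \varphi_\eta(z)=((I-z\mathcal A)^{-1}a,\eta),\qquad \beta(z)=1-zf_a(z).$$
Suppose $I-z\mathcal A$ is invertible and $(I-z\mathcal L)x=y$. Then $(I-z\mathcal A)x=y+z(x,b)a$, so
$$x=(I-z\mathcal A)^{-1}y+z(x,b)(I-z\mathcal A)^{-1}a .$$
Taking the inner product with $b$ gives $(x,b)\beta(z)=f_y(z)$. If $\beta(z)\ne0$, then $y=0$ forces $x=0$, and since $z\mathcal L$ is compact, $I-z\mathcal L$ is invertible. Therefore
$$((I-z\mathcal L)^{-1}y,\eta)=((I-z\mathcal A)^{-1}y,\eta)+z\,\frac{f_y(z)\,\varphi_\eta(z)}{\beta(z)} .\tag{1}$$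
Since $\beta(0)=1$, this holds in particular near $z=0$.

**Step 2. The gap carries no spectrum.** The purpose is to obtain entire functions from the resolvent.

**Lemma 1.** Let $\mathcal M_1,\mathcal M_2$ be $\mathcal L$-invariant with $E(\mathcal M_1)=E(\mathcal M_2)$, $\mathcal N=\mathcal M_1\cap\mathcal M_2$, $P_i$ the projection onto $\mathcal M_i\ominus\mathcal N$, and $V_i=P_i\mathcal L|_{\mathcal M_i\ominus\mathcal N}$. Then $V_1,V_2$ are quasinilpotent, i.e. $\sigma(V_i)\subset\{0\}$.

*Proof.* $V_1$ is compact, so it suffices to exclude a nonzero eigenvalue $\lambda$. Suppose $u\in\mathcal M_1\ominus\mathcal N$, $u\ne0$, $V_1u=\lambda u$. Then $(\mathcal L-\lambda)u\in\mathcal M_1$ has zero projection $P_1$, so it lies in $\mathcal N$, and $\mathcal N'=\mathcal N+\mathbb Cu$ is invariant. For a compact operator $K$ and $\lambda\neq0$, $(K-\lambda)^n$ is a nonzero multiple of $I$ plus a compact operator; so its kernel has finite dimension, equal to the codimension of its range, and these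 kernels stabilize as $n$ grows. Apply this to $\mathcal L|_{\mathcal N}$ and $\mathcal L|_{\mathcal N'}$. Any element of $\operatorname{Ker}(\mathcal L-\lambda)^n\cap\mathcal N'$ lies in $E(\mathcal M_1)=E(\mathcal M_2)\subset\mathcal M_2$, hence in $\mathcal N$. So the two restrictions have the same kernels; let $k$ be the stable dimension, reached at $n$. Then $(\mathcal L-\lambda)^n\mathcal N$ has codimension $k$ in $\mathcal N$, and $(\mathcal L-\lambda)^{n+1}\mathcal N'$ has codimension $k$ in $\mathcal N'$. But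
$$(\mathcal L-\lambda)^{n+1}\mathcal N'\subset(\mathcal L-\lambda)^n\mathcal N\subset\mathcal N\subsetneq\mathcal N',$$
so the latter codimension is at least $k+1$, a contradiction. The same proof works for $V_2$. $\square$

For quasinilpotent $V$ the function $(I-zV)^{-1}=\sum_kz^kV^k$ is entire.

**Step 3. The product identity.** Here we translate "not comparable" into function theory.

**Lemma 2.** In the situation of Lemma 1 suppose that $\mathcal M_1,\mathcal M_2$ are not comparable. Then there are entire functions $F,G$ with $F(0)\ne0$, $G(0)\neq0$,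
$$|F(z)|\le C\|(I-zV_1)^{-1}\|,\qquad|G(z)|\le C\|(I-zV_2)^{-1}\|,$$
and $c^{ij}\in\ell^1$ such that, with $k_{ij}(z)=\sum_n\frac{c^{ij}_n}{1-zs_n}$,
$$(F-k_{11})(G-k_{22})=k_{12}k_{21}\tag{2}$$
as meromorphic functions in $\mathbb C$.

*Proof.* As $\mathcal M_1\not\subset\mathcal M_2$, there are $\xi_1\in\mathcal M_1$, $\eta_1\perp\mathcal M_2$ with $(\xi_1,\eta_1)\ne0$; as $\mathcal M_2\not\subset\mathcal M_1$, there are $\xi_2\in\mathcal M_2$, $\eta_2\perp\mathcal M_1$ with $(\xi_2,\eta_2)\ne0$. Near $0$ put $\Phi_{ij}(z)=((I-z\mathcal L)^{-1}\xi_i,\eta_j)=\sum_kz^k(\mathcal L^k\xi_i,\eta_j)$. Since $\mathcal L^k\xi_1\in\mathcal M_1\perp\eta_2$ and $\mathcal L^k\xi_2\in\mathcal M_2\perp\eta_1$, we have $\Phi_{12}=\Phi_{21}=0$. Next, $\mathcal L^k\xi_i\in\mathcal M_i$ and $\eta_i\perp\mathcal N$. Because $\mathcal N$ and $\mathcal M_i$ are invariant, $P_i\mathcal L^k\xi_i=V_i^kP_i\xi_i$, so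
$$(\mathcal L^k\xi_i,\eta_i)=(P_i\mathcal L^k\xi_i,\eta_i)=(V_i^kP_i\xi_i,P_i\eta_i),\qquad \Phi_{ii}(z)=((I-zV_i)^{-1}P_i\xi_i,P_i\eta_i).$$
Thus $F=\Phi_{11}$, $G=\Phi_{22}$ extend to entire functions with the stated bounds, and $\Phi_{ii}(0)=(\xi_i,\eta_i)\ne0$. Let $k_{ij}(z)=((I-z\mathcal A)^{-1}\xi_i,\eta_j)$; it has the stated form with $c_n^{ij}=(\xi_i,e_n)\overline{(\eta_j,e_n)}$. By (1), $\Phi_{ij}-k_{ij}=zf_{\xi_i}\varphi_{\eta_j}/\beta$ near $0$. Hence
$$(\Phi_{11}-k_{11})(\Phi_{22}-k_{22})=\frac{z^2f_{\xi_1}\varphi_{\eta_1}f_{\xi_2}\varphi_{\eta_2}}{\beta^2}=(\Phi_{12}-k_{12})(\Phi_{21}-k_{21})=k_{12}k_{21}$$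
near $0$, and (2) follows because both sides are meromorphic in $\mathbb C$. $\square$

**Test D: $\mathcal A$ self-adjoint, $\mathcal M_1/\mathcal N$ and $\mathcal M_2/\mathcal N$ finite dimensional.** Suppose $\mathcal M_1,\mathcal M_2$ are not comparable. The $V_i$ are nilpotent, so $F,G$ are nonzero polynomials, and $|F|,|G|\ge c>0$ for large $|z|$. For $z=iy$ we have $|1-iys_n|\ge1$ and $|1-iys_n|\to\infty$, so $k_{ij}(iy)\to0$ by dominated convergence. For large $y$ the left side of (2) has modulus at least $c^2/4$, while the right side tends to $0$: a contradiction. So here too the guess is right; in particular, two different invariant lines over the same spectral part cannot exist.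

Test D suggests the natural strategy. The $k_{ij}$ are small at most places, so (2) says that **$F$ and $G$ are almost never large at the same place.** If the entire functions $F$ and $G$ do not have enough room in the plane for that, the subspaces are comparable.

## 3. The two theorems

The *singular values* $\sigma_k(V)$ of a compact operator are the eigenvalues of $(V^*V)^{1/2}$, and $V\in S_p$ (Schatten class) if $\sum_k\sigma_k(V)^p<\infty$. For normal $\mathcal A$ these are the numbers $|s_n|$; for instance, $\mathcal A$ in Test C lies in $S_p$ exactly for $p>1$.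

The guess is correct for trace class $\mathcal A$, and false in general: the conjecture is disproved, and on the Schatten scale the threshold is $p=1$.

**Theorem 1 (disproof).** There are operators $\mathcal A$ and $\mathcal L=\mathcal A+a\otimes b$ satisfying all assumptions of the standing setting (with also $a_n\neq0$, $\operatorname{Ker}\mathcal L=\operatorname{Ker}\mathcal L^*=0$ and one-dimensional generalized eigenspaces), and $\mathcal L$-invariant subspaces $\mathcal M_1,\mathcal M_2$ with $E(\mathcal M_1)=E(\mathcal M_2)$, $\mathcal M_1\not\subset\mathcal M_2$, $\mathcal M_2\not\subset\mathcal M_1$. For every $p>1$ one can take $\mathcal A\in S_p$.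

**Theorem 2 (positive result).** Let $\mathcal A$ be compact normal with trivial kernel and $\mathcal L=\mathcal A+a\otimes b$; completeness and $b_n\ne0$ are not needed. Let $\mathcal M_1,\mathcal M_2$ be $\mathcal L$-invariant with $E(\mathcal M_1)=E(\mathcal M_2)$, put $\mathcal N=\mathcal M_1\cap\mathcal M_2$, and let $V_i$ be the compression of $\mathcal L$ to $\mathcal M_i\ominus\mathcal N$. Then $V_1,V_2$ are quasinilpotent, and $\mathcal M_1,\mathcal M_2$ are comparable in each of the following cases: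

* (α) $\log^+\|(I-zV_i)^{-1}\|=o(|z|)$ as $|z|\to\infty$, for $i=1,2$;
* (β) $\dim\mathcal M_1/\mathcal N<\infty$ and $\log^+\|(I-zV_2)^{-1}\|=O(|z|^k)$ as $|z|\to\infty$ for some $k$ (or the same with the indices exchanged).

In particular they are comparable if $\mathcal A\in S_1$; or if both $\mathcal M_i/\mathcal N$ are finite dimensional; or if $\mathcal A\in\bigcup_pS_p$ and one of $\mathcal M_i/\mathcal N$ is finite dimensional. Hence the conclusion of the conjecture holds for $\mathcal A\in S_1$, while by Theorem 1, for every $p>1$, it fails for some $\mathcal A\in S_p$.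

In what follows $C,c,M$ denote positive constants that may change from line to line. "Ray $\theta$" means $\{re^{i\theta}:r>0\}$. We use the Phragmén–Lindelöf principle (PL): if $f$ is analytic in a sector of opening less than $\pi/\alpha$, continuous up to the boundary, bounded by $M$ on the boundary, and $|f(z)|\le Ce^{K|z|^\alpha}$ in the sector, then $|f|\le M$ there. An entire $f$ has *finite order* if $|f(z)|\le Ce^{|z|^K}$ for some $C,K$. Finally we use:

**(Q)** If $f,g\not\equiv0$ are entire of finite order and $q=f/g$ is entire, then $q$ has finite order. Indeed, with the Nevanlinna characteristic $T$, $\log M(r,q)\le3T(2r,q)\le3\big(T(2r,f)+T(2r,g)+O(1)\big)$ by Nevanlinna's first fundamental theorem.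

## 4. Trace class perturbations: two entire functions that share the plane

We prove Theorem 2. Quasinilpotence is Lemma 1. Suppose $\mathcal M_1,\mathcal M_2$ are not comparable, and take $F,G,k_{ij}$ from Lemma 2. (If $\dim H<\infty$ the subspaces coincide by Test A, so let $\dim H=\infty$.)

**Step 1. The $k_{ij}$ are small on most of most circles.** Test D used the imaginary axis; for normal $\mathcal A$ the poles $1/s_n$ of $k_{ij}$ may be spread over the plane, and we replace the axis by an average over circles. Let $c\in\ell^1$ and $k(z)=\sum_nc_n/(1-zs_n)$. We claim that for all $r\notin\{|s_n|^{-1}\}$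
$$\int_0^{2\pi}|k(re^{i\theta})|^{1/2}d\theta\le C\|c\|_1^{1/2},\tag{3}$$
with an absolute constant $C$.

Write $c=c^1-c^2+i(c^3-c^4)$ with $0\le c^j_n\le|c_n|$; since $|x+y|^{1/2}\le|x|^{1/2}+|y|^{1/2}$, we may assume $c_n\ge0$. Let $\zeta=e^{i\theta}$. Consider first the terms with $r|s_n|<1$. As $s_n\to0$ and $r$ is not excluded, $\sup r|s_n|<1$ over these $n$, so $Q(\zeta)=\sum c_n/(1-rs_n\zeta)$ is analytic in a neighborhood of $|\zeta|\le1$. There each $1/(1-rs_n\zeta)$ has positive real part on $|\zeta|\le 1$, so $\operatorname{Re}Q>0$ unless $Q=0$. Then $|\arg Q^{1/2}|<\pi/4$, and by the mean value property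
$$\int|Q|^{1/2}d\theta\le\sqrt2\operatorname{Re}\int Q^{1/2}d\theta=2\pi\sqrt2\operatorname{Re}Q(0)^{1/2}\le2\pi\sqrt2\,\|c\|_1^{1/2}.$$
For the finitely many terms with $r|s_n|>1$ write $\frac1{1-w}=1-\frac1{1-w^{-1}}$ with $w=rs_n\zeta$: the constants add up to at most $\|c\|_1$, and the rest is a function of $1/\zeta$ of the type just treated. This proves (3).

Now split $k$ into the terms $n\le n_0$ and the tail. The finite part tends to $0$ uniformly on $|z|=r$ as $r\to\infty$, because $s_n\neq0$; the tail contributes at most $C\big(\sum_{n>n_0}|c_n|\big)^{1/2}$ to the integral. Hence $\int_0^{2\pi}|k(re^{i\theta})|^{1/2}d\theta\to0$ as $r\to\infty$ off the excluded radii. Apply this and (3) to the four functions $k_{ij}$. By Chebyshev's inequality, for all large $r$ outside a countable set,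

* (a) $\big|\{\theta:\max_{i,j}|k_{ij}(re^{i\theta})|\ge r/3\}\big|\le\omega(r):=Cr^{-1/2}$;
* (b) for each fixed $\delta>0$, $\big|\{\theta:\max_{i,j}|k_{ij}(re^{i\theta})|\ge\delta\}\big|\to0$ as $r\to\infty$.

**Step 2. One function is a polynomial.** The purpose is to prove (β), and (α) in the degenerate case. Let $F$ be a polynomial and $\log^+|G|=O(|z|^k)$. Since $F\not\equiv0$, $|F|\ge c_1>0$ for large $|z|$. If $\delta\le c_1/2$ and all $|k_{ij}|<\delta$ at a point with $|z|$ large, then $|F-k_{11}|\ge c_1/2$, and (2) gives $|G-k_{22}|\le2\delta^2/c_1\le\delta$, so $|G|\le2\delta$ there.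

If $G$ is a polynomial, then $|G|\ge c_2>0$ for large $|z|$. For $2\delta<c_2$ this contradicts (b), by which points with all $|k_{ij}|<\delta$ exist on almost all large circles.

If $G$ is transcendental, take $\delta\le\min(\frac12,\frac{c_1}2)$, let $v=\log^+|G|$ and $B(r)=\max_{|z|=r}v$; $B(r)>0$ for large $r$. By (b), for large $r$ off a countable set, $v>0$ only on a part of $|z|=r$ of angular measure $\omega_1(r)\to0$. As $v$ is subharmonic, the Poisson integral over $|z|=2r$ bounds it at $|z|=r$; the Poisson kernel is at most $\frac{(2r)^2-r^2}{r^2}=3$, so $B(r)\le\frac3{2\pi}\omega_1(2r)B(2r)$. For a.e. $r_0$ none of the radii $2^mr_0$ is excluded, and then $B(2^{m+1}r_0)/B(2^mr_0)\to\infty$. This contradicts $B(r)=O(r^k)$.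

By symmetry the roles of $F$ and $G$ can be exchanged. In case (β), $V_1$ is quasinilpotent on a finite dimensional space, hence nilpotent, so $F$ is a polynomial, and $G$ has the required growth by Lemma 2: (β) is proved. Also (α) is proved if $F$ or $G$ is a polynomial.

**Step 3. Two transcendental functions of growth $o(|z|)$.** The purpose is to show that two such functions cannot be large on almost disjoint sets. Let $\log^+|F|,\log^+|G|=o(|z|)$, both transcendental. Put $u=(\log|F|-\log|z|-C_0)^+$ for $|z|>1$, with $C_0\ge0$ so large that $u=0$ on $1<|z|\le2$, and $u=0$ on $|z|\le1$; define $v$ similarly from $G$. Near each point $u$ is $0$ or the maximum of $0$ and a harmonic function. So $u,v$ are locally Lipschitz, nonnegative and subharmonic. They are $\not\equiv0$, since a transcendental function grows faster than $C|z|$ somewhere, and they are $o(|z|)$.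

If $u,v>0$ at a point with $|z|=r$, then $|F|,|G|>r$; were all $|k_{ij}|<r/3$ there, (2) would give $\frac49r^2<\frac19r^2$. So by (a), for a.e. large $r$, the set $\{u>0\}\cap\{v>0\}\cap\{|z|=r\}$ has angular measure at most $\omega(r)$.

Let $I_u(r)=\int_{|z|<r}|\nabla u|^2dA$. Subharmonicity means $\int\nabla u\cdot\nabla\phi\,dA\le0$ for every Lipschitz $\phi\ge0$ with compact support. Take $\phi=u\chi_h$, where $\chi_h$ is radial, $1$ for $|z|<r$, $0$ for $|z|>r+h$, and linear in $|z|$ in between. Then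
$$\int|\nabla u|^2\chi_h\,dA\le\frac1h\int_{r<|z|<r+h}u\,u_r\,dA,$$
and $h\to0$ gives $I_u(r)\le\int_{|z|=r}u\,u_r\,ds$ for a.e. $r$.

Let $\Gamma_u(r)=\{\theta:u(re^{i\theta})>0\}$, and $\lambda_u=\pi/|\Gamma_u|$ if $\Gamma_u$ is not the full circle, $\lambda_u=0$ otherwise. For large $r$, $\Gamma_u\ne\emptyset$ (otherwise $u=0$ in $|z|<r$ by the maximum principle) and $I_u(r)>0$. If $\lambda_u>0$, then $\Gamma_u$ is a union of open arcs of length at most $|\Gamma_u|$ with $u=0$ at their ends, and Wirtinger's inequality on each arc gives $\int u_\theta^2d\theta\ge\lambda_u^2\int u^2d\theta$. So for a.e. $r$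
$$I_u\le\Big(\int u^2ds\Big)^{1/2}\Big(\int u_r^2ds\Big)^{1/2}\le\frac r{\lambda_u}\Big(\int r^{-2}u_\theta^2ds\Big)^{1/2}\Big(\int u_r^2ds\Big)^{1/2}\le\frac r{2\lambda_u}I_u'(r),$$
the integrals being over $|z|=r$. Thus
$$\frac{I_u'(r)}{I_u(r)}\ge\frac{2\lambda_u(r)}r ,\tag{4}$$
which is trivial if $\lambda_u=0$. The same holds for $v$.

If neither $\Gamma_u$ nor $\Gamma_v$ is full, then $|\Gamma_u|+|\Gamma_v|\le2\pi+\omega$ and
$$\lambda_u+\lambda_v\ge\frac{4\pi}{|\Gamma_u|+|\Gamma_v|}\ge\frac{4\pi}{2\pi+\omega}\ge2-\frac\omega\pi .$$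
If one is full, the other has measure at most $\omega$, and for large $r$ the sum is at least $\pi/\omega\ge2$. So (4) gives $(\log I_uI_v)'\ge\frac4r-\frac{2\omega(r)}{\pi r}$ for a.e. large $r$. Since $\int^\infty\omega(r)\frac{dr}r<\infty$ and $I_u,I_v$ are locally absolutely continuous, $I_u(r)I_v(r)\ge cr^4$ for large $r$.

On the other hand, test subharmonicity with $u\chi^2$, where $\chi=1$ on $|z|<r$, $\chi=0$ on $|z|>2r$, $|\nabla\chi|\le1/r$:
$$\int\chi^2|\nabla u|^2\le-2\int u\chi\,\nabla u\cdot\nabla\chi\le2\Big(\int\chi^2|\nabla u|^2\Big)^{1/2}\Big(\int u^2|\nabla\chi|^2\Big)^{1/2}.$$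
Hence $I_u(r)\le4\int u^2|\nabla\chi|^2\le12\pi\max_{|z|\le2r}u^2=o(r^2)$ (Caccioppoli's inequality), and likewise $I_v(r)=o(r^2)$. So $I_uI_v=o(r^4)$, a contradiction. This proves (α).

**Step 4. Schatten classes.** It remains to check (α) and (β) in the listed cases. If both $\mathcal M_i/\mathcal N$ are finite dimensional, the $V_i$ are nilpotent, $(I-zV_i)^{-1}$ is a polynomial in $z$, and (α) holds.

Let $\mathcal A\in S_1$. Then $\mathcal L\in S_1$, and $V_i\in S_1$ as a compression. Since $V_i$ has no nonzero eigenvalues, $\det(I-zV_i)=1$ by Lidskii's theorem. We claim that for $V\in S_1$ and $I-zV$ invertible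
$$\big\|\det(I-zV)\,(I-zV)^{-1}\big\|\le\prod_k\big(1+|z|\sigma_k(V)\big).\tag{5}$$
For an $n\times n$ matrix $I+Y$ the operator $\det(I+Y)(I+Y)^{-1}$ is the adjugate, whose norm is the product of the $n-1$ largest singular values of $I+Y$; and $\sigma_k(I+Y)\le1+\sigma_k(Y)$. This is (5) for matrices. In general let $Q_n$ be projections onto finite dimensional subspaces increasing to the whole space. Then $\sigma_k(Q_nVQ_n)\le\sigma_k(V)$ and $Q_nVQ_n\to V$ in trace norm. So $\det(I-zQ_nVQ_n)\to\det(I-zV)$, the inverses converge in norm, and applying the matrix case on the range of $Q_n$ we get (5) for $Q_n\det(I-zQ_nVQ_n)(I-zQ_nVQ_n)^{-1}Q_n$, which converges strongly to the operator in (5).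

So $\log\|(I-zV_i)^{-1}\|\le\sum_k\log(1+|z|\sigma_k(V_i))$. Divided by $|z|$, each term is at most $\sigma_k$ and tends to $0$. By dominated convergence the sum is $o(|z|)$, and (α) holds.

Finally let $\mathcal A\in S_p$ for some $p$, so $\mathcal A\in S_m$ for some $m\in\mathbb N$. Then $V_i\in S_m$, $V_i^m\in S_1$ is quasinilpotent, and
$$(I-zV_i)^{-1}=\Big(\sum_{k<m}z^kV_i^k\Big)(I-z^mV_i^m)^{-1}$$
gives $\log^+\|(I-zV_i)^{-1}\|=O(|z|^m)$. So (β) applies if one of $\mathcal M_i/\mathcal N$ is finite dimensional. Theorem 2 is proved. $\blacksquare$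

## 5. Growth of order greater than one: opposite sectors

The argument stops exactly at $I_uI_v=o(r^4)$ in Step 3: two functions that share the plane can exist once their logarithms may grow faster than $|z|$. For example, let
$$E(z)=\frac2{\sqrt\pi}\int_0^\infty e^{-s^2+2sz}ds .$$
Then $|E(z)|\le E(\operatorname{Re}z)\le E(0)=1$ for $\operatorname{Re}z\le0$, and $E(z)+E(-z)=\frac{2}{\sqrt\pi}\int_{\mathbb R}e^{-s^2+2sz}ds=2e^{z^2}$. So $E$ is within $1$ of $2e^{z^2}$ in the right half-plane. It is large only in the sector $|\arg z|<\pi/4$, and $E(-z)$ is large only in the opposite sector. With $F$ modeled on $E(z)^2$ and $G$ on $E(-z)^2$, identity (2) no longer contradicts itself. Of course this is not yet a counterexample: $\mathcal A$, $a$, $b$ and vectors $\xi_i,\eta_j$ must be found so that the functions in (1) come out right, and $\mathcal L,\mathcal L^*$ must be complete.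

Let us see what is to be built. Write $W_{33}=\beta$, $W_{i3}=f_{\xi_i}$, $W_{3j}=\varphi_{\eta_j}$ and $W_{ij}=f_{\xi_i}\varphi_{\eta_j}/\beta$ for $i,j\in\{1,2\}$. These nine functions form a matrix of rank one, $W_{ij}=x_iy_j$, and $\Phi_{ij}=k_{ij}+zW_{ij}$. Let $\Omega$ be a sector around $(0,\infty)$ of opening $\pi/\rho<\pi$, $\psi$ a function that is large in $\Omega$ only, $\psi^-(z)=\psi(-z)$, and $D^+$, $D^-$ of size about $|E|^2$ in $\Omega$ and $-\Omega$ respectively, and of size about $1$ elsewhere. We want the following.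

* $zW_{11}$ large in $\Omega$ and $zW_{22}$ large in $-\Omega$, but $zW_{12},zW_{21}$ small. The choice $x_1=\psi/D^-$, $x_2=\psi^-/D^+$, and the same for $y_1,y_2$, does it: $W_{11}=\psi^2/(D^-)^2$, $W_{12}=\psi\psi^-/(D^-D^+)$.
* $W_{13}$ and $W_{23}$ small. Then $y_3$ must contain $1/(D^+D^-)$; so must $x_3$.
* All poles simple. So we use two versions $D_a^\pm$, for the $x_i$, and $D_b^\pm$, for the $y_j$, with different zeros.
* Many eigenvectors. The zeros of $\beta=x_3y_3$ give the eigenvalues, so $x_3$ and $y_3$ get meromorphic factors $\tau_a,\tau_b$ of moderate size with many zeros. Zeros of $y_3$ are zeros of $f_{\xi_i}$, which gives orthogonality of $\xi_i$ to eigenvectors of $\mathcal L^*$; zeros of $x_3$ are zeros of $\varphi_{\eta_j}$, which gives orthogonality of $\eta_j$ to eigenvectors of $\mathcal L$. This will fix the common spectral part.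

The poles of $\tau_a,\tau_b$ on the real axis, in the middle of $\pm\Omega$, will give completeness.

## 6. Input functions: exponential growth in a sector, and interlacing poles and zeros

Let $1<\rho\le2$, $\rho'>\rho$, $\nu\in\{1,2\}$, $\theta_a=\frac18$, $\theta_b=\frac38$, $\Omega=\{z\ne0:|\arg z|<\frac\pi{2\rho}\}$. As $\rho>1$, $\Omega\cap(-\Omega)=\emptyset$. The symbol $\bullet$ stands for $a$ or $b$. The construction uses only the following three properties.

**(H1)** $E$ is entire, $E(x)>0$ for $x\ge0$, $|E|\le K_0$ off $\Omega$, and $|E(z)-c_0e^{z^\rho}|\le K_0$ on $\Omega$ ($c_0>0$, $K_0\ge1$). Also $0<\kappa_a\ne\kappa_b$, and both are less than $1/(2K_0^2)$. With $D_\bullet=1+\kappa_\bullet E^2$, all zeros $t$ of $D_\bullet$ are simple and $|D_\bullet'(t)|\ge c|t|^{\rho-1}$.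

**(H2)** $\tau_a,\tau_b$ are meromorphic in $\mathbb C$ with simple poles (sets $P_a,P_b$) and simple zeros (sets $\Lambda_a,\Lambda_b$). These four sets are pairwise disjoint, do not contain $0$, and lie on rays with directions in a finite set $\Theta_0\ni0,\pi$; the non-real directions of $\Theta_0$ lie outside $\overline\Omega\cup(-\overline\Omega)$. In each closed sector free of $\Theta_0$, $\tau_\bullet$ tends to a finite nonzero constant at $\infty$. There are entire $B_\bullet$ of finite order with simple zeros exactly at $P_\bullet$ such that $B_\bullet\tau_\bullet$ has finite order. For $t\in P_a$: $|\operatorname{Res}_t\tau_a|+|\tau_b(t)|+|\tau_b(t)|^{-1}\le C(1+|t|)^M$; if $t\notin\mathbb R$, then moreover $|\operatorname{Res}_t\tau_a|\le C|t|^{-2}$ and $|\tau_b(t)|^{\pm1}\le C$. The same holds with $a,b$ exchanged. If $P_a\cup P_b\not\subset\mathbb R$, then $\nu=2$.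

**(H3)** $P_\bullet\cap(0,\infty)=\{(n+\theta_\bullet)^{1/\rho'}\}_{n\ge0}$ and $P_\bullet\cap(-\infty,0)=\{-(n+1-\theta_\bullet)^{1/\rho'}\}_{n\ge0}$; $\sum_{P_a\cup P_b}|t|^{-2\nu}<\infty$; $\sum_{P_\bullet\cap\mathbb R}|t|^{2-2\nu}=\infty$.

**An explicit example: $\rho=2$, $\rho'=3$, $\nu=2$.** Take $E$ from Section 5, $\kappa_a=\frac1{25}$, $\kappa_b=\frac1{36}$, and
$$\tau_a(z)=\cot\pi(z^3-\tfrac18),\qquad\tau_b(z)=\cot\pi(z^3-\tfrac38).$$

*(H1).* $E>0$ on $\mathbb R$. By Section 5, $|E|\le1$ for $\operatorname{Re}z\le0$ and $|E(z)-2e^{z^2}|\le1$ for $\operatorname{Re}z\ge0$. Off $\Omega=\{|\arg z|<\pi/4\}$ with $\operatorname{Re}z\ge0$ we have $\operatorname{Re}z^2\le0$, so $|E|\le3=:K_0$; and $\kappa_\bullet<\frac1{18}$. Integrating $\frac{d}{ds}e^{-s^2+2sz}=(2z-2s)e^{-s^2+2sz}$ over $(0,\infty)$ gives $E'(z)=2zE(z)+2/\sqrt\pi$. At a zero $t$ of $D_a$ (resp. $D_b$) we have $E(t)=\pm5i$ (resp. $\pm6i$). So $|E(t)|\ge5>3$, hence $t\in\Omega$, and $|2e^{t^2}|\ge4$, so $|t|^2\ge\operatorname{Re}t^2\ge\log2$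 and $|t|>\frac23$. Therefore $|E'(t)|\ge10|t|-2\ge7|t|$, and $|D_\bullet'(t)|=2\kappa_\bullet|E(t)E'(t)|\ge c|t|$. In particular the zeros are simple.

*(H2).* $P_a,P_b,\Lambda_a,\Lambda_b$ are the sets $z^3\in\mathbb Z+\frac18,\ \mathbb Z+\frac38,\ \mathbb Z+\frac58,\ \mathbb Z+\frac78$. Here $\Theta_0=\{k\pi/3\}$, with $\frac\pi3>\frac\pi4$ and $\frac{2\pi}3<\frac{3\pi}4$. In closed sectors free of $\Theta_0$, $|\operatorname{Im}z^3|\to\infty$ with constant sign, so $\tau_\bullet\to\mp i$. Take $B_a=\sin\pi(z^3-\frac18)$, $B_b=\sin\pi(z^3-\frac38)$. The residues are $\frac1{3\pi t^2}$; $\tau_b=\cot(-\frac\pi4)=-1$ on $P_a$, and $\tau_a=\cot\frac\pi4=1$ on $P_b$.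

*(H3).* The form of $P_\bullet\cap\mathbb R$ is read off from $z^3\in\mathbb Z+\theta_\bullet$. Each of the six rays carries points with $|t|^3\asymp n$, so $\sum|t|^{-4}\asymp\sum n^{-4/3}<\infty$ and $\sum|t|^{-2}\asymp\sum n^{-2/3}=\infty$ on $\mathbb R$. $\square$

**Consequences of (H1)–(H2).** Write $D_\bullet^\pm(z)=D_\bullet(\pm z)$, $\psi(z)=(E(z)-E(0))/z$ (entire), $\psi^-(z)=\psi(-z)$.

*Size of $D$ and $\psi$.* Off $\Omega$, $|\kappa_\bullet E^2|<\frac12$, so
$$\tfrac12\le|D_\bullet^+|\le\tfrac32,\qquad|z\psi|\le C\qquad\text{off }\Omega.\tag{6}$$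
On $\Omega$, where $\operatorname{Re}z^\rho>0$, we have $|E|\le Ce^{\operatorname{Re}z^\rho}$, so
$$|z\psi(z)|\le Ce^{\operatorname{Re}z^\rho},\qquad|D_\bullet^+(z)|\le Ce^{2\operatorname{Re}z^\rho}\qquad\text{on }\Omega.\tag{7}$$
Everywhere $|E|\le Ce^{|z|^\rho}$. For $x\ge0$, $D_\bullet^+(x)\ge1$ and $D_\bullet^+(x)\ge ce^{2x^\rho}$. On each ray $\theta\subset\Omega$, $\operatorname{Re}z^\rho=r^\rho\cos\rho\theta\to\infty$, so for large $r$
$$|D_\bullet^+(z)|\ge ce^{2\operatorname{Re}z^\rho},\qquad|z\psi(z)|\ge ce^{\operatorname{Re}z^\rho}.\tag{8}$$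
The analogous statements with $z$ replaced by $-z$ hold for $D_\bullet^-$, $\psi^-$ and $-\Omega$.

*Zeros of $D$.* Let $Z_\bullet^\pm$ be the zero set of $D_\bullet^\pm$, and $Z$ the union of the four. At $t\in Z_\bullet^+$, $|E(t)|=\kappa_\bullet^{-1/2}>K_0$, so $t\in\Omega$; $t\notin\mathbb R$, since $D_\bullet^+\ge1$ on the positive axis; and $|c_0e^{t^\rho}|$ lies between the positive numbers $\kappa_\bullet^{-1/2}-K_0$ and $\kappa_\bullet^{-1/2}+K_0$. So $\operatorname{Re}t^\rho$ is bounded on $Z_\bullet^+$, and therefore $\arg t\to\pm\frac\pi{2\rho}$ as $|t|\to\infty$. By Jensen's formula $D_\bullet^\pm$ has $O(R^\rho)$ zeros in $|z|<R$. The four sets are pairwise disjoint, since $Z_\bullet^\pm\subset\pm\Omega$ and $\kappa_a\ne\kappa_b$. On $Z_b^+$, $E^2=-1/\kappa_b$, so $D_a^+=1-\kappa_a/\kappa_b$ is a nonzero constant; similarly on the other three sets.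

*$\tau$ on $Z$.* The points of $Z$ are non-real and lie in $\pm\Omega$, so $Z$ is disjoint from the rays of $\Theta_0$. The directions $\pm\frac\pi{2\rho}$, $\pi\pm\frac\pi{2\rho}$ are non-real and lie in $\overline\Omega\cup(-\overline\Omega)$, so they are not in $\Theta_0$; hence all but finitely many points of $Z$ lie in closed sectors free of $\Theta_0$. By (H2), $|\tau_\bullet|^{\pm1}\le C$ on $Z$.

Let $\Theta=\Theta_0\cup\{\pm\frac\pi{2\rho},\pi\pm\frac\pi{2\rho}\}$ (mod $2\pi$). A ray $\theta\notin\Theta$ lies in $\Omega$, or in $-\Omega$, or outside $\overline\Omega\cup(-\overline\Omega)$, and $\tau_a,\tau_b$ tend to finite nonzero constants along it.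

## 7. The operator and the vectors

**Step 1. The rank one matrix.** We carry out the design of Section 5. Put
$$x_1=\frac{\psi}{D_a^-},\quad x_2=\frac{\psi^-}{D_a^+},\quad x_3=\frac{\gamma\tau_a}{D_a^+D_a^-};\qquad y_1=\frac{\psi}{D_b^-},\quad y_2=\frac{\psi^-}{D_b^+},\quad y_3=\frac{\tau_b}{D_b^+D_b^-},$$
$W_{ij}=x_iy_j$, with $\gamma\ne0$ such that $W_{33}(0)=1$ (possible since $\tau_\bullet(0)\ne0,\infty$ and $D_\bullet(0)>0$). Let
$$T_a=P_a\cup Z_a^+\cup Z_a^-,\quad T_b=P_b\cup Z_b^+\cup Z_b^-,\quad T=T_a\sqcup T_b,\quad\Lambda=\Lambda_a\cup\Lambda_b .$$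
The function $A=B_aB_bD_a^+D_a^-D_b^+D_b^-$ is entire of finite order with simple zeros exactly at $T$. All $AW_{ij}$ are entire of finite order; for instance $AW_{11}=B_aB_bD_a^+D_b^+\psi^2$ and $AW_{13}=B_a(B_b\tau_b)D_a^+\psi$. So the $W_{ij}$ have at most simple poles, all in $T$. Since $P_a,P_b,\Lambda_a,\Lambda_b$ lie on rays of $\Theta_0$ and $Z$ does not meet them, $W_{33}$ has simple poles exactly at $T$ and simple zeros exactly at $\Lambda$. Let $d_t=\operatorname{Res}_tW_{33}\neq0$, $t\in T$.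

**Step 2. Size of $d_t$.** This is needed to choose $a,b\in\ell^2$. Recall $W_{33}=\gamma\tau_a\tau_b/(D_a^+D_a^-D_b^+D_b^-)$.

* $t\in(P_a\cup P_b)\cap\mathbb R$: $|d_t|\le C(1+|t|)^Me^{-4|t|^\rho}$. For $t>0$ this holds because $D_a^+D_b^+\ge ce^{4t^\rho}$ and $|D_\bullet^-|\ge\frac12$; for $t<0$ symmetrically.
* $t\in(P_a\cup P_b)\setminus\mathbb R$: $|d_t|\le C|t|^{-2}$, since $t\notin\pm\Omega$ and all $|D_\bullet^\pm|\ge\frac12$.
* $t\in Z$: $|d_t|\le C|t|^{1-\rho}$. For example on $Z_a^+$: $|(D_a^+)'(t)|\ge c|t|^{\rho-1}$, $D_b^+$ is a nonzero constant, $|D_\bullet^-|\ge\frac12$, $|\tau_\bullet|\le C$.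

**Step 3. Choice of $\mathcal A,a,b$.** Let $H=\ell^2(T)$, $\mathcal Ae_t=t^{-1}e_t$. As $T$ is infinite with finitely many points in each bounded set and $0\notin T$, $\mathcal A$ is compact normal with simple spectrum and trivial kernel. Choose $a_t,b_t$ with $a_t\bar b_t=d_t/t^2$ as follows:

* $t\in P_a$: $a_t=|t|^{-\nu}$, so $|b_t|=|d_t||t|^{\nu-2}$;
* $t\in P_b$: $b_t=|t|^{-\nu}$, so $|a_t|=|d_t||t|^{\nu-2}$;
* $t\in Z$: $|a_t|=|b_t|=|d_t|^{1/2}/|t|$.

Then $a,b\in\ell^2(T)$. On $P_a\cup P_b$ the entries $|t|^{-\nu}$ are square summable by (H3). The entries $|d_t||t|^{\nu-2}$ at real points are at most $C(1+|t|)^Me^{-4|t|^\rho}$, which is square summable; at non-real points $\nu=2$, and they are at most $C|t|^{-2}$, square summable by (H3). On $Z$, $|a_t|^2=|b_t|^2\le C|t|^{-1-\rho}$, and $\sum_Z|t|^{-1-\rho}<\infty$ because $Z$ has $O(R^\rho)$ points in $|z|<R$. All $a_t,b_t\ne0$. By (H3), $\sum_{P_a\cap\mathbb R}|ta_t|^2=\infty$ and $\sum_{P_b\cap\mathbb R}|tb_t|^2=\infty$, so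
$$(ta_t)\notin\ell^2,\qquad(tb_t)\notin\ell^2.\tag{9}$$
Put $\mathcal L=\mathcal A+a\otimes b$. The functions of Section 2 are now
$$f_x(z)=\sum_t\frac{x_t\bar b_t\,t}{t-z},\qquad\varphi_\eta(z)=\sum_t\frac{a_t\bar\eta_t\,t}{t-z},\qquad\beta(z)=1-z\sum_t\frac{d_t}{t^2}\frac t{t-z}.$$

**Step 4. The vectors.** We choose them so that $f_{\xi^{(i)}}$ and $\varphi_{\eta^{(j)}}$ get the residues of $W_{i3}$ and $W_{3j}$. Let
$$r_1=\frac{x_1}{x_3}=\frac{\psi D_a^+}{\gamma\tau_a},\quad r_2=\frac{x_2}{x_3}=\frac{\psi^-D_a^-}{\gamma\tau_a},\quad s_1=\frac{y_1}{y_3}=\frac{\psi D_b^+}{\tau_b},\quad s_2=\frac{y_2}{y_3}=\frac{\psi^-D_b^-}{\tau_b}.$$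
Their poles lie in $\Lambda$, so they are holomorphic at the points of $T$. Set
$$\xi_t^{(i)}=-r_i(t)\,a_t\,t,\qquad\overline{\eta_t^{(j)}}=-s_j(t)\,\bar b_t\,t\qquad(i,j\in\{1,2\}).$$

**Claim.** $\xi^{(i)},\eta^{(j)}\in\ell^2(T)$.

*Proof.* All estimates of Section 6 and of Steps 2, 3 are invariant under $z\mapsto-z$ (which exchanges $i=1$ and $i=2$) and under exchanging $a$ and $b$ (which exchanges $\xi$ and $\eta$). So it suffices to treat $\xi^{(1)}$, whose entries are $-t\,r_1(t)\,a_t$.

* On $P_a$ we have $1/\tau_a=0$ and on $Z_a^+$ we have $D_a^+=0$; so $r_1=0$.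
* On $Z_a^-\cup Z_b^-\subset-\Omega$, (6) and $|\tau_a|^{-1}\le C$ give $|tr_1(t)|\le C$.
* On $Z_b^+$, $|E|$ and $D_a^+$ are constant, so $|t\psi(t)|\le C$ and $|tr_1(t)|\le C$.
* On $P_b\setminus\mathbb R$, (6) and $|\tau_a|^{-1}\le C$ give $|tr_1(t)|\le C$.
* On $P_b\cap(-\infty,0)$, $|tr_1(t)|\le C(1+|t|)^M$, while $|a_t|\le C(1+|t|)^Me^{-4|t|^\rho}$.
* On $P_b\cap(0,\infty)$, by (7), $|tr_1(t)|\le C(1+t)^Me^{3t^\rho}$, while $|a_t|\le C(1+t)^Me^{-4t^\rho}$.

Since $a\in\ell^2$ and $P_b\cap\mathbb R$ is as in (H3), $\xi^{(1)}\in\ell^2$. $\square$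

**Step 5. Eigenvectors in terms of $\beta$.** We record how $\beta$ encodes the spectral data; the simplicity of the zeros of $\beta$ will be verified in Section 8. For $z\notin T$, $\beta(z)=0$, let
$$x_z=(I-z\mathcal A)^{-1}a,\qquad y_z=(I-\bar z\mathcal A^*)^{-1}b,\qquad\text{so}\quad(x_z,\eta)=\varphi_\eta(z),\quad(x,y_z)=f_x(z).\tag{10}$$

* *Eigenvalues.* Let $z\notin T$. By Section 2, $(I-z\mathcal L)x=0$ implies $(x,b)\beta(z)=0$ and $x=z(x,b)(I-z\mathcal A)^{-1}a$. So the kernel is $0$ if $\beta(z)\ne0$ and is contained in $\mathbb Cx_z$ if $\beta(z)=0$; in the latter case $(I-z\mathcal L)x_z=a-z(x_z,b)a=\beta(z)a=0$. For $z=t\in T$, coordinate $t$ of $(I-t\mathcal L)x=0$ reads $t(x,b)a_t=0$, so $(x,b)=0$, then $x=t\mathcal Ax$ gives $x\in\mathbb Ce_t$, and $(x,b)=x_t\bar b_t=0$ gives $x=0$. So the nonzero eigenvalues of $\mathcal L$ are $1/z$, $\beta(z)=0$, with eigenspaces $\mathbb Cx_z$.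
* *The adjoint.* $\mathcal L^*=\mathcal A^*+b\otimes a$, and $(y_z,a)=\overline{f_a(z)}$, so $(I-\bar z\mathcal L^*)y_z=\overline{\beta(z)}\,b=0$, i.e. $\mathcal L^*y_z=\bar z^{-1}y_z$.
* *Biorthogonality.* If $\beta(z)=\beta(z')=0$, $z\ne z'$, then $z^{-1}(x_z,y_{z'})=(\mathcal Lx_z,y_{z'})=(x_z,\mathcal L^*y_{z'})=z'^{-1}(x_z,y_{z'})$, so $(x_z,y_{z'})=0$. Moreover $(x_z,y_z)=\sum_ta_t\bar b_t\frac{t^2}{(t-z)^2}=-\beta'(z)$.
* *Simple zeros.* If $\beta'(z)\ne0$, then $\operatorname{Ker}(\mathcal L-z^{-1})^n=\mathbb Cx_z$ for all $n\ge1$: otherwise there would be $u$ with $(\mathcal L-z^{-1})u=x_z$, and then $(x_z,y_z)=(u,(\mathcal L^*-\bar z^{-1})y_z)=0$, against $(x_z,y_z)=-\beta'(z)\ne0$. As $\mathcal L$ is compact, $\operatorname{Ker}(\mathcal L^*-\bar z^{-1})^n$ has the same dimension, so it is $\mathbb Cy_z$.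
* *Kernels.* $\mathcal Lx=0$ means $x_t=-(x,b)ta_t$ for all $t$; by (9), $(x,b)=0$ and $x=0$. Likewise $\operatorname{Ker}\mathcal L^*=0$. So there are no nonzero generalized eigenvectors for the eigenvalue $0$.

Hence, if $\beta$ has only simple zeros, by (10): $\mathcal L^*$ is complete iff $f_x=0$ on the zero set of $\beta$ implies $x=0$; and $\mathcal L$ is complete iff $\varphi_\eta=0$ on the zero set of $\beta$ implies $\eta=0$.

## 8. Cauchy representations of the matrix $W_{ij}$

The aim is to show that $\beta,f_{\xi^{(i)}},\varphi_{\eta^{(j)}}$ really are the functions $W_{33},W_{i3},W_{3j}$. They have the same residues; two lemmas control the difference.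

**Lemma 3.** An entire function $R$ of finite order that is bounded on every ray $\theta\notin\Theta$ is constant.

*Proof.* Cut the plane by finitely many such rays into sectors so small that PL applies with the order of $R$. Then $R$ is bounded, and Liouville's theorem applies. $\square$

**Lemma 4.** Let $c\in\ell^1(T)$, $\mathcal C(z)=\sum_tc_tt/(t-z)$. Then $\mathcal C\to0$ at $\infty$ along every ray $\theta\notin\Theta$, and $A\mathcal C$ is entire of finite order.

*Proof.* The points of $P_a\cup P_b$ lie on rays of $\Theta_0$, and the directions of the points of $Z$ accumulate only at $\Theta$. So for all but finitely many $t\in T$ the direction of $t$ is at distance at least some $\delta>0$ from $\theta$, and $|t/(t-z)|\le C_\theta$ on the ray. For the remaining finitely many $t$, $|t/(t-z)|\le1$ for large $|z|$. Each term tends to $0$, and dominated convergence gives the first claim. $A\mathcal C$ is entire, because $A$ vanishes on $T$ and the series converges locally uniformly off $T$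 with simple poles at $T$. If $|t-z|\ge1$, then $|A(z)t/(t-z)|\le(1+|z|)|A(z)|$. If $|t-z|<1$, then by the maximum principle
$$\Big|\frac{A(z)}{t-z}\Big|\le\max_{|\zeta-t|=1}|A(\zeta)|\le\max_{|\zeta|\le|z|+2}|A(\zeta)|,\qquad|t|\le|z|+1.$$
So $|A\mathcal C(z)|\le\|c\|_1(1+|z|)\max_{|\zeta|\le|z|+2}|A|$. $\square$

**Step 1. $\beta=W_{33}$.** The residue of $\beta$ at $t$ is $d_t$: near $t$, the singular term $-z\frac{d_t}{t}\frac1{t-z}$ has residue $d_t$. So $R=W_{33}-\beta$ is entire. By Lemma 4, $AR$ has finite order, and by (Q) so has $R=(AR)/A$. Along rays $\theta\notin\Theta$, $W_{33}$ is bounded for large $|z|$, since the $\tau_\bullet$ are bounded and each $|D_\bullet^\pm|\geq \frac12$ for large $|z|$ by (6), (8); and $\beta=1-zf_a=1+o(|z|)$ by Lemma 4. So $(R-R(0))/z$ is entire of finite order and tends to $0$ on these rays; by Lemma 3 it is $0$. Thus $R\equiv R(0)=W_{33}(0)-\beta(0)=1-1=0$.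

In particular the zeros of $\beta$ are simple and form exactly the set $\Lambda$, so everything in Step 5 of Section 7 applies. The generalized eigenvectors of $\mathcal L$ are exactly the multiples of $x_z$, those of $\mathcal L^*$ the multiples of $y_z$, $z\in\Lambda$.

**Step 2. $f_{\xi^{(i)}}=W_{i3}$ and $\varphi_{\eta^{(j)}}=W_{3j}$ for $i,j\in\{1,2\}$.** The residue of $f_{\xi^{(i)}}$ at $t$ is $-\xi_t^{(i)}\bar b_tt=r_i(t)a_t\bar b_tt^2=r_i(t)d_t$. As $W_{i3}=r_iW_{33}$ with $r_i$ holomorphic at $t$, this is $\operatorname{Res}_tW_{i3}$. So the difference is entire, of finite order by Lemma 4 and (Q). On rays $\theta\notin\Theta$, $f_{\xi^{(i)}}\to0$ by Lemma 4. Also $W_{i3}\to0$: the function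
$$W_{13}=\frac{\psi\,\tau_b}{D_a^-D_b^+D_b^-}$$
is $O(1/r)$ on rays outside $\Omega$, by (6) and since $|D_\bullet^\pm|\ge\frac12$ there for large $|z|$; on rays in $\Omega$ it is $O(e^{-\operatorname{Re}z^\rho})$, by (7), (8). And $W_{23}=\psi^-\tau_b/(D_a^+D_b^+D_b^-)$ is treated symmetrically. By Lemma 3 the difference is constant, hence $0$.

Likewise $\varphi_{\eta^{(j)}}$ has residue $-a_t\overline{\eta_t^{(j)}}t=s_j(t)d_t=\operatorname{Res}_tW_{3j}$, and
$$W_{31}=\frac{\gamma\tau_a\psi}{D_a^+D_a^-D_b^-},\qquad W_{32}=\frac{\gamma\tau_a\psi^-}{D_a^+D_a^-D_b^+}$$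
tend to $0$ on these rays for the same reasons (in $\Omega$ the factor $D_a^+$ beats $\psi$, in $-\Omega$ the factor $D_a^-$ beats $\psi^-$).

**Step 3. The matrix entries of the resolvent.** We now read off which entries vanish. For $i,j\in\{1,2\}$ put
$$w_t^{ij}=\xi_t^{(i)}\overline{\eta_t^{(j)}}=r_i(t)s_j(t)d_t=\operatorname{Res}_tW_{ij};$$
this is in $\ell^1(T)$. Since $W_{i3}W_{3j}/W_{33}=W_{ij}$, (1) gives
$$\Phi_{ij}(z):=((I-z\mathcal L)^{-1}\xi^{(i)},\eta^{(j)})=\sum_t\frac{w_t^{ij}\,t}{t-z}+zW_{ij}(z).\tag{11}$$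
At $t\in T$ the residues are $-tw_t^{ij}$ and $tw_t^{ij}$, which cancel. So $\Phi_{ij}$ extends to an entire function, of finite order by Lemma 4 and (Q). The sum in (11) tends to $0$ on rays $\theta\notin\Theta$.

*$\Phi_{12}\equiv0$.* We have $zW_{12}=z\psi\psi^-/(D_a^-D_b^+)$. On rays outside $\overline\Omega\cup(-\overline\Omega)$ it is $O(1/r)$ by (6). On rays in $\Omega$: $|z\psi|\le Ce^{\operatorname{Re}z^\rho}$, $|\psi^-|\le C/r$, $|D_b^+|\ge ce^{2\operatorname{Re}z^\rho}$, $|D_a^-|\ge\frac12$. On rays in $-\Omega$: $|z\psi^-|\le Ce^{\operatorname{Re}(-z)^\rho}$, $|\psi|\le C/r$, $|D_a^-|\ge ce^{2\operatorname{Re}(-z)^\rho}$, $|D_b^+|\ge\frac12$. So $\Phi_{12}\to0$ on all rays $\theta\notin\Theta$, and Lemma 3 gives $\Phi_{12}\equiv0$. In the same way $\Phi_{21}\equiv0$, from $zW_{21}=z\psi^-\psi/(D_a^+D_b^-)$.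

*$\Phi_{11}\not\equiv0$, $\Phi_{22}\not\equiv0$.* On the ray $\theta=\frac\pi{4\rho}$, which lies in $\Omega$ and is not in $\Theta$,
$$|zW_{11}|=\frac{|z\psi|^2}{|z||D_a^-D_b^-|}\ge c\,\frac{e^{2\operatorname{Re}z^\rho}}r\to\infty .$$
Likewise for $\Phi_{22}$ on the ray $\pi+\frac\pi{4\rho}$.

## 9. Completeness of $\mathcal L$ and $\mathcal L^*$

If $f_x$ vanishes on $\Lambda$, then $h=f_x/\beta$ is entire. The danger is that $1/\beta$ is huge in $\pm\Omega$. What saves us is that $h$ is known at the points of $P_a\cap\mathbb R$, which run through the middle of $\pm\Omega$ and are dense enough, since $\rho'>\rho$, to control a function of order $\rho$.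

**Lemma 5.** Let $\theta\in(0,1)$, $0<\sigma<1$; let $f$ be continuous on $\{\operatorname{Re}w\ge0\}$ and analytic inside, with $|f(w)|\le Me^{K|w|^\sigma}$ and $|f(n+\theta)|\le M(1+n)$ for $n\ge0$. Then $|f(x)|\le M'(1+x)^3$ for $x>0$.

*Proof.* Fix $\sigma<\omega<1$, and for $\varepsilon>0$ let $f_\varepsilon(w)=f(w)(1+w)^{-3}e^{-\varepsilon w^\omega}$. Since $\operatorname{Re}w^\omega\ge\cos(\pi\omega/2)|w|^\omega$, $f_\varepsilon$ decays faster than any power. Let $c=\theta+\frac12$, $x\ge c+1$, $x\notin\theta+\mathbb Z$. Integrate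
$$\frac{f_\varepsilon(w)}{(w-x)\sin\pi(w-\theta)}$$
over the boundary of $[c,c+n]\times[-n,n]$. With $v=\operatorname{Im}w$, on the vertical sides $|\sin\pi(w-\theta)|=\cosh\pi v$, and on the horizontal sides it is at least $\sinh\pi n$. As $n\to\infty$ the contributions of the right and horizontal sides tend to $0$, and only the left side and the residues at $x$ and at $k+\theta$, $k\ge1$, survive:
$$\frac{f_\varepsilon(x)}{\sin\pi(x-\theta)}+\sum_{k\ge1}\frac{(-1)^kf_\varepsilon(k+\theta)}{\pi(k+\theta-x)}=-\frac1{2\pi}\int_{\mathbb R}\frac{f_\varepsilon(c+iv)}{(c+iv-x)\sin\pi(c+iv-\theta)}dv .$$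
Multiply by $\sin\pi(x-\theta)$ and use $|\sin\pi(x-\theta)|=|\sin\pi(x-\theta-k)|\le\pi|k+\theta-x|$ in the sum, $|\sin\pi(x-\theta)|\le1$ and $|c+iv-x|\ge1$ in the integral:
$$|f_\varepsilon(x)|\le\sum_{k\ge1}|f_\varepsilon(k+\theta)|+\frac1{2\pi}\int_{\mathbb R}\frac{|f_\varepsilon(c+iv)|}{\cosh\pi v}dv\le M\sum_{k\ge1}(1+k)^{-2}+\frac1{2\pi}\int_{\mathbb R}\frac{Me^{K|c+iv|^\sigma}}{\cosh\pi v}dv .$$
The bound does not depend on $\varepsilon$ and $x$. Let $\varepsilon\to0$; continuity of $f$ covers $x\in\theta+\mathbb Z$ and $x\le c+1$. $\square$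

**$\mathcal L^*$ is complete.** Let $f_x=0$ on $\Lambda$. Since $\beta=W_{33}$ has simple zeros exactly at $\Lambda$ and genuine simple poles at all $t\in T$, the function $h=f_x/\beta=(Af_x)/(AW_{33})$ is entire, of finite order by Lemma 4 and (Q). Comparing residues at $t\in T$,
$$h(t)=\frac{-x_t\bar b_tt}{d_t}=\frac{-x_t\bar b_tt}{a_t\bar b_tt^2}=-\frac{x_t}{a_tt},\qquad\text{so}\quad|h(t)|=|x_t||t|^{\nu-1}\le C(1+|t|)\quad(t\in P_a).$$

**Step 1. Bounds on rays.** On each ray $\theta\notin\Theta$, $f_x\to0$ (Lemma 4) and for large $|z|$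
$$|1/\beta|\le C|D_a^+D_a^-D_b^+D_b^-|\le Ce^{4|z|^\rho},$$
because at each point at most one of the pairs $D_\bullet^+$, $D_\bullet^-$ exceeds $\frac32$ in modulus. So $|h|\le Ce^{4|z|^\rho}$ on the ray. On rays $\theta\notin\Theta$ outside $\overline\Omega\cup(-\overline\Omega)$, $1/\beta$ is bounded for large $|z|$, and $h\to0$.

**Step 2. Order $\rho$ in the plane.** Cut the plane by rays $\theta\notin\Theta$ into sectors of small opening. In a sector with bisector $\theta_0$, $\operatorname{Re}(ze^{-i\theta_0})^\rho\ge\frac12|z|^\rho$, so $h(z)\exp(-8(ze^{-i\theta_0})^\rho)$ is bounded on the sides. By PL it is bounded inside (the opening is small compared with the order of $h$), and $|h(z)|\le Ce^{8|z|^\rho}$ in $\mathbb C$.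

**Step 3. Polynomial growth on $\mathbb R$.** The functions $f(w)=h(w^{1/\rho'})$ and $f(w)=h(-w^{1/\rho'})$ satisfy the hypotheses of Lemma 5 with $\sigma=\rho/\rho'<1$ and $\theta=\theta_a$, resp. $\theta=1-\theta_a$: by (H3) the points $\pm w^{1/\rho'}$ for $w=n+\theta$ are points $t$ of $P_a$, where $|h(t)|\le C(1+|t|)$. So $h$ has polynomial growth on $\mathbb R$.

**Step 4. Polynomial growth in $\mathbb C$.** Since $1<\rho\le2$, we can choose $\theta_*>\frac\pi{2\rho}$ close to $\frac\pi{2\rho}$ with $\pm\theta_*,\pm(\pi-\theta_*)\notin\Theta$, $\theta_*<\min(\frac\pi\rho,\frac\pi2)$, and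
$$\pi-2\theta_*<\pi-\frac\pi\rho\le\frac\pi\rho .$$
The four rays $\pm\theta_*,\pm(\pi-\theta_*)$ lie outside $\overline\Omega\cup(-\overline\Omega)$, so $h\to0$ on them by Step 1. Together with the two half-axes they cut $\mathbb C$ into six sectors of openings $\theta_*$ and $\pi-2\theta_*$, all less than $\pi/\rho$. In each, divide $h$ by a power $(z-z_*)^k$ with $z_*$ outside the closed sector, and apply PL with the bound of Step 2. So $h$ has polynomial growth in $\mathbb C$. Hence $h$ is a polynomial that tends to $0$ along a ray, i.e. $h=0$. Then $f_x=0$, all its residues vanish, $x_t\bar b_t=0$ for all $t$, and $x=0$.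

**$\mathcal L$ is complete.** If $\varphi_\eta=0$ on $\Lambda$, then $h=\varphi_\eta/\beta$ is entire of finite order with $h(t)=-a_t\bar\eta_tt/d_t=-\bar\eta_t/(\bar b_tt)$, so $|h(t)|=|\eta_t||t|^{\nu-1}\le C(1+|t|)$ on $P_b$. Steps 1–4 with $\theta_b$ in place of $\theta_a$ give $h=0$; then $a_t\bar\eta_t=0$ for all $t$, and $\eta=0$.

So the standing setting holds, with $a_t\ne0$, trivial kernels and one-dimensional generalized eigenspaces.

## 10. Two incomparable subspaces with the same spectral part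

For $i=1,2$ let
$$\mathcal M_i=\overline{\operatorname{span}}\big(\{x_z:z\in\Lambda_a\}\cup\{\mathcal L^k\xi^{(i)}:k\ge0\}\big),$$
which is $\mathcal L$-invariant.

**Step 1. The spectral parts agree.** Let $z\in\Lambda_b$. By (10) and Section 8, $(\xi^{(i)},y_z)=f_{\xi^{(i)}}(z)=x_i(z)y_3(z)=0$, since $\tau_b(z)=0$ and $x_i$ is regular at $z$ (because $z\notin Z$). Hence $(\mathcal L^k\xi^{(i)},y_z)=(\xi^{(i)},\mathcal L^{*k}y_z)=z^{-k}(\xi^{(i)},y_z)=0$; also $(x_{z'},y_z)=0$ for $z'\in\Lambda_a$. So $y_z\perp\mathcal M_i$, while $(x_z,y_z)\neq0$; thus $x_z\notin\mathcal M_i$. As the generalized eigenvectors of $\mathcal L$ are exactly the multiples of $x_z$, $z\in\Lambda$,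
$$E(\mathcal M_1)=E(\mathcal M_2)=\bigcup_{z\in\Lambda_a}\mathbb Cx_z .$$
Equivalently, both $\mathcal M_i$ lie between $\overline{\operatorname{span}}\{x_z:z\in\Lambda_a\}$ and $\{y_z:z\in\Lambda_b\}^\perp$.

**Step 2. The subspaces are not comparable.** For $z\in\Lambda_a$, $(x_z,\eta^{(j)})=\varphi_{\eta^{(j)}}(z)=x_3(z)y_j(z)=0$, since $\tau_a(z)=0$. Since $\Phi_{12}\equiv0$, its Taylor coefficients $(\mathcal L^k\xi^{(1)},\eta^{(2)})$ all vanish. So $\eta^{(2)}\perp\mathcal M_1$. Since $\Phi_{22}\not\equiv0$, some $(\mathcal L^k\xi^{(2)},\eta^{(2)})\ne0$, so $\eta^{(2)}\not\perp\mathcal M_2$. Therefore $\mathcal M_2\not\subset\mathcal M_1$. Symmetrically, using $\eta^{(1)}$, $\Phi_{21}\equiv0$ and $\Phi_{11}\not\equiv0$, we get $\mathcal M_1\not\subset\mathcal M_2$.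

With the explicit functions of Section 6 the conjecture is disproved. $\blacksquare$

## 11. Counterexamples in $S_p$ for every $p>1$

Let $p>1$. Choose $1<\rho<\rho'<\min(p,2)$ and $\nu=1$. It suffices to find inputs with (H1)–(H3) and $P_a\cup P_b\subset\mathbb R$. Indeed, $P_\bullet$ then has $O(R^{\rho'})$ and $Z$ has $O(R^\rho)$ points in $|z|<R$, so $\sum_T|t|^{-p}<\infty$, i.e. $\mathcal A\in S_p$; and Sections 7–10 apply verbatim. The sums in (H3) behave as required: $\sum|t|^{-2}\asymp\sum n^{-2/\rho'}<\infty$ as $\rho'<2$, and $\sum|t|^0=\infty$.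

**Step 1. A function $E$ for (H1).** We need the analogue, for order $\rho$, of the function in Section 5. Let
$$E(z)=\sum_{n\ge0}\frac{z^n}{\Gamma(1+n/\rho)},$$
which is entire and positive on $[0,\infty)$. For $\frac\pi{2\rho}<\mu<\frac\pi\rho$ let $\gamma_\mu$ consist of the ray $\arg\zeta=-\mu$, $|\zeta|\ge1$ (traversed from $\infty$), the arc $|\zeta|=1$, $|\arg\zeta|\le\mu$, and the ray $\arg\zeta=\mu$, $|\zeta|\ge1$ (towards $\infty$). On its rays $|e^{\zeta^\rho}|=e^{\cos(\mu\rho)|\zeta|^\rho}$ decays, as $\frac\pi2<\mu\rho<\pi$. Put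
$$I_\mu(z)=\frac\rho{2\pi i}\int_{\gamma_\mu}\frac{e^{\zeta^\rho}}{\zeta-z}\,d\zeta .$$
For $|z|<1$ expand $\frac1{\zeta-z}=\sum z^n\zeta^{-n-1}$ and substitute $u=\zeta^\rho$, $\frac{d\zeta}\zeta=\frac{du}{\rho u}$. Hankel's formula $\frac1{2\pi i}\int e^uu^{-s}du=1/\Gamma(s)$ gives
$$I_\mu(z)=\sum_nz^n\frac1{2\pi i}\int e^uu^{-n/\rho-1}du=\sum_n\frac{z^n}{\Gamma(1+n/\rho)}=E(z).$$
By analytic continuation $E=I_\mu$ in the region to the left of $\gamma_\mu$, which contains $|z|<1$ and $|\arg z|>\mu$. If $|\arg z|<\mu$ and $|z|>1$, replace the arc by the arc of radius $R>|z|$; by Cauchy's theorem this does not change the integral for points of the unit disk, the new contour has $z$ on its left, so its integral equals $E(z)$, and the difference of the two contours is the positively oriented boundary of a region containing $z$. Hence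
$$E(z)=\rho e^{z^\rho}+I_\mu(z)\qquad(|\arg z|<\mu,\ |z|>1).$$
Fix $\frac\pi{2\rho}<\mu_1<\mu_0<\mu_2<\frac\pi\rho$ and let $|z|\ge2$. If $|\arg z|\ge\mu_0$ use $\gamma_{\mu_1}$; if $|\arg z|\le\mu_0$ use $\gamma_{\mu_2}$. In both cases $|\zeta-z|\ge c$ on the contour, so $|E(z)|\le C$ for $|\arg z|\ge\mu_0$ and $|E(z)-\rho e^{z^\rho}|\le C$ for $|\arg z|\le\mu_0$. Since $|e^{z^\rho}|\le1$ for $\frac\pi{2\rho}\le|\arg z|\le\mu_0$, and everything is bounded for $|z|\le2$, the bounds in (H1) hold with $c_0=\rho$ and some $K_0\ge1$.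

For the zeros of $D_\bullet$: the remainder $E-\rho e^{z^\rho}$ is analytic and bounded in $|\arg z|<\mu_0$, $|z|>2$, so by Cauchy's estimate $E'=\rho^2z^{\rho-1}e^{z^\rho}+O(1)$ on $\Omega\cap\{|z|>R_1\}$ for some $R_1$. Take $\kappa_a\ne\kappa_b$ small. At a zero $t$ of $D_\bullet$, $|E(t)|=\kappa_\bullet^{-1/2}$ is large, so $t\in\Omega$, $|t|$ is large, $|\rho e^{t^\rho}|\ge\kappa_\bullet^{-1/2}-K_0\ge1$, and $|E'(t)|\ge\rho|t|^{\rho-1}-C\ge c|t|^{\rho-1}$. Hence $|D_\bullet'(t)|=2\kappa_\bullet|E(t)E'(t)|\ge c|t|^{\rho-1}$, and the zeros are simple. So (H1) holds.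

**Step 2. The functions $\tau_\bullet$.** We need real poles and zeros with the spacing of (H3). Let $\Theta_0=\{0,\pi\}$, $G(u)=\operatorname{sgn}(u)|u|^{1/\rho'}$. For $\theta\in\{\frac18,\frac38\}$ put $p_n=G(n+\theta)$, $q_n=G(n+\theta+\frac12)$, $n\in\mathbb Z$. Then $p_n<q_n<p_{n+1}$ and $q_{-1}<0<p_0$. Let
$$\tau(z)=\prod_{n\in\mathbb Z}\frac{1-z/q_n}{1-z/p_n},$$
which converges absolutely since $p_n^{-1}-q_n^{-1}=O(|n|^{-1-1/\rho'})$. Let $\tau_a,\tau_b$ correspond to $\theta=\theta_a,\theta_b$. The sets $P_a,P_b,\Lambda_a,\Lambda_b$ are the images under $G$ of $\mathbb Z+\frac18,\mathbb Z+\frac38,\mathbb Z+\frac58,\mathbb Z+\frac78$; so they are pairwise disjoint and do not contain $0$, all poles and zeros are simple, and $P_\bullet$ is as in (H3).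

**Step 3. Limits of $\tau$ in sectors.** Let $\chi_0$ be the indicator function of $\bigcup_n(p_n,q_n)$, choose $\delta>0$ with $(-\delta,\delta)\subset(q_{-1},p_0)$, and put $\chi=(\chi_0-\frac12)1_{|s|>\delta}$. No interval $(p_n,q_n)$ contains $0$, and $\int_{p_n}^{q_n}\big(\frac1{s-z}-\frac1s\big)ds=\log\frac{1-z/q_n}{1-z/p_n}$. So for $\pm\operatorname{Im}z>0$
$$\tau(z)=\exp\int\chi_0(s)\Big(\frac1{s-z}-\frac1s\Big)ds=\exp\Big[\tfrac12\Big(\pm i\pi-\int_{-\delta}^\delta\frac{ds}{s-z}\Big)+\int\frac{\chi(s)\,ds}{s-z}-\int\frac{\chi(s)\,ds}s\Big],$$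
where the integrals over the line on the right are limits of $\int_{-R}^R$: we used $\chi_0=\frac12\,1_{|s|>\delta}+\chi$, $\lim\int_{-R}^R\frac{ds}{s-z}=\pm i\pi$ and $\int_{\delta<|s|<R}\frac{ds}s=0$.

The primitive $X(s)=\int_0^s\chi$ is bounded. Indeed, away from $0$ the integral of $\chi$ over $(p_n,p_{n+1})$ is $\frac12(2q_n-p_n-p_{n+1})$, a second difference of $G$, which is $O(|n|^{1/\rho'-2})$ and hence summable, as $\rho'>1$; and the lengths of the intervals are bounded. Integrating by parts, $\int\frac{\chi(s)}sds=:c_1\in\mathbb R$ converges, and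
$$\Big|\int\frac{\chi(s)\,ds}{s-z}\Big|=\Big|\int\frac{X(s)\,ds}{(s-z)^2}\Big|\le\frac C{|\operatorname{Im}z|}.$$
Hence $\tau\to e^{\pm i\pi/2-c_1}$ at $\infty$ in closed sectors in $\pm\operatorname{Im}z>0$ free of the real directions.

**Step 4. Polynomial bounds on $P_a\cup P_b$.** For $y=\operatorname{Im}z>0$, $\operatorname{Im}\int\chi_0\big(\frac1{s-z}-\frac1s\big)ds=\int\chi_0\frac y{|s-z|^2}ds\in(0,\pi)$. So $\tau$ maps the upper half-plane into itself; it is meromorphic in $\mathbb C$ and real on $\mathbb R\setminus\{p_n\}$. By the Herglotz representation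
$$\tau(z)=\mathsf Az+\mathsf B+\sum_nm_n\Big(\frac1{p_n-z}-\frac{p_n}{1+p_n^2}\Big),\qquad\mathsf A\ge0,\ \mathsf B\in\mathbb R,\ m_n>0,\ \sum_n\frac{m_n}{1+p_n^2}<\infty .$$
So $|\operatorname{Res}_{p_n}\tau|=m_n\le C(1+p_n^2)$. Next, $\big|\frac1{p-z}-\frac p{1+p^2}\big|=\frac{|1+pz|}{|p-z|(1+p^2)}$. For $z=x+i$ we have $|p-z|\ge1$ and $1+pz=1+z^2+z(p-z)$, so $\frac{|1+pz|}{|p-z|}\le C(1+|x|)^2$, and $|\tau(x+i)|\le C(1+|x|)^2$.

Suppose $x\in\mathbb R$ and $d_n=|x-p_n|\ge c(1+|x|)^{1-\rho'}$ for all $n$. Then, considering $d_n\ge1$ and $d_n<1$ separately,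
$$d_n\sqrt{1+d_n^2}\ge c(1+|x|)^{1-\rho'}(1+d_n^2)\ge c(1+|x|)^{-1-\rho'}(1+p_n^2),$$
because $1+p_n^2\le C(1+x^2)(1+d_n^2)$. Hence
$$|\tau(x)|\le|\tau(x+i)|+\mathsf A+\sum_n\frac{m_n}{|p_n-x||p_n-x-i|}\le C(1+|x|)^M .$$
The function $-1/\tau$ also maps the upper half-plane into itself, with poles $q_n$. The same argument bounds $|\tau(x)|^{-1}$ if $|x-q_n|\ge c(1+|x|)^{1-\rho'}$ for all $n$.

Now let $x=G(u)\in P_a$ and $\tau=\tau_b$, or $x\in P_b$ and $\tau=\tau_a$. The required separation from all $p_n$ and $q_n$ holds: the arguments of $G$ differ by at least $\frac14$, $G$ is increasing, and on $[u-\frac14,u+\frac14]$ (where $G'$ exists) $G'\ge c(1+|u|)^{1/\rho'-1}\ge c(1+|x|)^{1-\rho'}$. This gives the polynomial bounds in (H2).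

**Step 5. Finite order.** Let $B=\prod_n(1-z/p_n)e^{z/p_n}$. Then $B\tau=e^{c'z}\prod_n(1-z/q_n)e^{z/q_n}$ with $c'=\sum(p_n^{-1}-q_n^{-1})$. Both have finite order, as $\sum p_n^{-2},\sum q_n^{-2}<\infty$, and $B$ has simple zeros exactly at the $p_n$. So (H2) holds, all poles are real, and $\nu=1$ is allowed. This completes the proof of Theorem 1. $\blacksquare$
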